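# Compact foliations with simply connected leaves and leaves of arbitrarily large volume

## Simply connected leaves and unbounded volume can coexist

All manifolds are $C^\infty$ and Hausdorff, and *closed* means compact without boundary. A *compact foliation* is a foliation all of whose leaves are compact, and $vol$ denotes the function that assigns to a leaf its Riemannian volume.

**Theorem A.** Let $L$ be any closed connected parallelizable manifold of dimension $d\ge 1$. There is a compact foliation $\mathcal W$ of a closed connected manifold $M$ such that the leaves in an open dense subset are diffeomorphic to $L$, all other leaves are tori $\mathbb T^d$, and $vol$ is unbounded.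

Take $L=S^3$. We obtain a compact foliation of a closed connected manifold which has leaves of arbitrarily large volume, and which also has simply connected leaves; in fact most leaves are $3$-spheres. The existence of such a foliation is the problem to be settled, and its source is Andrey Gogolev, "Partially hyperbolic diffeomorphisms with compact center foliations", arXiv:1104.5464 (2011). The answer is **yes**.

Three further statements complete the picture. The second says which leaf dimensions are possible, and the third says what must happen at the edge of the region of leaves with finite fundamental group.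

**Theorem B.** There is a compact foliation of a closed connected 10-manifold with $vol$ unbounded, such that the leaves in an open dense subset are diffeomorphic to $S^2$ and all other leaves are $\mathbb T^2$.

**Theorem C.** A compact foliation with $d$-dimensional leaves on a closed connected manifold, with $vol$ unbounded and with a simply connected leaf, exists if and only if $d\ge 2$.

**Proposition D.** Let $\mathcal W$ be a compact foliation of a closed manifold $M$, and let $U$ be the union of the leaves with finite fundamental group. Then $U$ is open, and every leaf in $\partial U$ has infinite fundamental group and infinite holonomy group. If $U=M$, then $vol$ is bounded. Hence, if $M$ is connected, $vol$ is unbounded and some leaf is simply connected, then $\partial U\ne\emptyset$.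

Theorem A and the answer need nothing beyond the Frobenius theorem and a nilpotent Lie group. Theorem B uses the same mechanism, but it has to get around the fact that $TS^2$ is not trivial.

## Compact foliations, leaf volume and Reeb stability

Let $\mathcal W$ be a compact foliation of a closed manifold $M$. Collapse each leaf to a point to obtain the leaf space $X$ with the quotient topology. A Riemannian metric on $M$ restricts to each leaf, so we get $vol\colon X\to(0,\infty)$. Any two metrics on the compact manifold $M$ are bounded by constant multiples of each other, so whether $vol$ is bounded does not depend on the metric. We say that $\mathcal W$ *has leaves of arbitrarily large volume* if $vol$ is unbounded.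

**Example (Klein bottle).** Let $K$ be the quotient of $\mathbb R\times(\mathbb R/\mathbb Z)$ by $(t,y)\sim(t+1,-y)$, foliated by the images of the lines $y=\text{const}$, with the flat metric. The line at height $y$ closes up after length $2$, unless $y=-y$, that is, $y\in\{0,\tfrac12\}$; those two leaves have length $1$. So $vol$ is bounded, and it drops at two exceptional leaves.

In general $vol$ is lower semi-continuous and is continuous on an open dense subset of $X$, and $vol$ is bounded if and only if $X$ is Hausdorff. These are known facts; we use them only as background.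

**Definition (holonomy group).** Let $B$ be a compact leaf and $D$ a small disc transverse to $B$ at a point. Transporting points of $D$ along nearby leaves, over a loop in $B$, gives the germ of a diffeomorphism of $D$ fixing the base point. These germs form a group, the *holonomy group* of $B$, which is a quotient of $\pi_1(B)$. In the Klein bottle, the leaf $y=0$ has holonomy group $\mathbb Z/2$, generated by $y\mapsto -y$; the leaves with $y\notin\{0,\frac12\}$ have trivial holonomy.

**Reeb's local stability theorem.** A compact leaf $B$ with finite holonomy group $H$ has arbitrarily small saturated neighbourhoods (unions of leaves) in which every leaf is a finite covering of $B$, with at most $|H|$ sheets, via the projection of a tubular neighbourhood.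

A corollary: if all leaves of a compact foliation of a compact manifold are simply connected, the foliation is a fibration and $vol$ is bounded. So unbounded volume excludes that *all* leaves are simply connected. The question is whether *one* can be.

**Definition (parallelizable).** A $d$-manifold $L$ is parallelizable if $TL$ is trivial; equivalently, there are $1$-forms $\tau^1,\dots,\tau^d$ on $L$ forming a basis of $T_p^*L$ at each $p$, called a *global coframe*. The circle has the coframe $dt$. The sphere $S^3$ is the group of unit quaternions $q=b_0+b_1i+b_2j+b_3k$, and a coframe is given by the components of $\bar q\,dq\in\operatorname{Im}\mathbb H$, namely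
$$\begin{aligned}\tau^1&=b_0db_1-b_1db_0-b_2db_3+b_3db_2,\\ \tau^2&=b_0db_2-b_2db_0+b_1db_3-b_3db_1,\\ \tau^3&=b_0db_3-b_3db_0-b_1db_2+b_2db_1.\end{aligned}$$
The sphere $S^2$ is not parallelizable, because every vector field on $S^2$ has a zero.

**Definition (comass).** A $d$-form $\Theta$ has comass at most $1$ if $|\Theta(e_1,\dots,e_d)|\le1$ for all orthonormal $e_1,\dots,e_d$. If $\omega^1,\dots,\omega^d$ are orthonormal covectors at each point, then $\omega^1\wedge\dots\wedge\omega^d$ has comass $1$: its value on $e_1,\dots,e_d$ is the determinant of the orthogonal projection of their span to a $d$-dimensional Euclidean space, written in orthonormal bases. A form of comass at most $1$ bounds volume from below: a closed $d$-dimensional submanifold $\Lambda$ has $vol(\Lambda)\ge\int_\Lambda|\Theta|$.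

We also use two elementary facts about a smooth $d$-plane field $\mathcal E$ on $M$.

**Lemma 1.** (a) If $\mathcal E$ is involutive on a dense open set, then it is involutive on $M$, hence tangent to a foliation by the Frobenius theorem. (b) If $\mathcal E$ is tangent to a foliation and $B$ is a compact connected embedded $d$-dimensional submanifold without boundary, tangent to $\mathcal E$, then $B$ is a leaf.

*Proof.* (a) Let $X,Y$ be local sections of $\mathcal E$ and let $\lambda$ be a local $1$-form vanishing on $\mathcal E$. The function $\lambda([X,Y])$ is continuous and vanishes on a dense set, so it vanishes. (b) $B$ lies in one leaf. It is open in that leaf because the dimensions agree, it is closed because it is compact, and leaves are connected. $\square$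

## Graphs over $L$ in a torus, and why they cannot converge to compact leaves

Here is a natural plan. Let $f\colon L\to\mathbb R^m$ be smooth and consider, for a parameter $s\in\mathbb R$, the graphs
$$\{(x+s f(p),\,p):p\in L\}\subset \mathbb T^m\times L ,\qquad x\in\mathbb T^m=\mathbb R^m/\mathbb Z^m .$$
For each $s$ they foliate $\mathbb T^m\times L$ by copies of $L$, and they become long as $s\to\infty$. Compactify the parameter by $s=\tan\varphi$, $\varphi\in\mathbb R/\pi\mathbb Z$. The graph has tangent vectors $\xi+s\,df(\xi)$, and after multiplication by $\cos\varphi$ they become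
$$\cos\varphi\;\xi+\sin\varphi\; df(\xi),\qquad \xi\in T_pL .$$
Replacing $\varphi$ by $\varphi+\pi$ only changes the sign, so the span is well defined. To have a $d$-plane at $\varphi=\pi/2$ from this formula, we need $df$ to be injective on each $T_pL$. The limit plane at $(x,p)$ is then $df(T_pL)\subset\mathbb R^m$, and the leaves in the slice $\varphi=\pi/2$ are the sets $(x+df(T_pL))\times\{p\}$. They must be compact too.

**This fails for every $L$ with $d\ge1$.** The leaf through $(x,p)$ is a copy of $V_p/(V_p\cap\mathbb Z^m)$ with $V_p=df(T_pL)$. It is compact only if $V_p$ is spanned by integer vectors. There are only countably many such subspaces, and $p\mapsto V_p$ is a continuous map from the connected space $L$ to a Grassmannian. Its image is a countable connected metric space, hence a point: $V_p=V$ for all $p$. Now choose a linear functional $\lambda$ on $\mathbb R^m$ which is nonzero on $V$. The function $\lambda\circ f$ on the closed manifold $L$ has a critical point $p$, so $\lambda$ vanishes on $df(T_pL)=V$. This is a contradiction.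

In other words, the plan demands a coframe on $L$ made of exact forms $d(\lambda_i\circ f)$, and on a closed manifold there is none. We need a translation-invariant form whose pullback to $L$ is not forced to be exact. A torus has only closed invariant forms; a nilpotent group has others.

## The Heisenberg form $\omega=dz-\alpha\,d\beta$

**The group.** For integers $d,k\ge1$ let $N=\mathbb R^{d\times k}\times\mathbb R^k\times\mathbb R^d$ with elements $(\alpha,\beta,z)$, where $\alpha$ is a matrix and $\beta,z$ are columns, and product
$$(\alpha,\beta,z)(\alpha',\beta',z')=(\alpha+\alpha',\ \beta+\beta',\ z+z'+\alpha\beta').$$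
Associativity holds because both ways of bracketing three factors give the last entry $z+z'+z''+\alpha\beta'+\alpha\beta''+\alpha'\beta''$. The inverse of $(\alpha,\beta,z)$ is $(-\alpha,-\beta,-z+\alpha\beta)$. So $N$ is a Lie group, and the elements $(0,0,z)$ are central. For $d=k=1$ it is the usual 3-dimensional Heisenberg group.

**The closed quotient.** The integer points form a discrete subgroup $\Gamma$. Left multiplication by $(a_0,b_0,c_0)\in\Gamma$ sends $(\alpha,\beta,z)$ to $(\alpha+a_0,\ \beta+b_0,\ z+c_0+a_0\beta)$. Choosing $a_0,b_0$ first and then $c_0$, we can move any point into the closed unit cube. Hence $P=\Gamma\backslash N$ is compact, and it is a closed connected manifold. Right multiplication by a fixed element of $N$ is well defined on $P$, and is a diffeomorphism.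

**Invariant forms and fields.** The forms $d\alpha$, $d\beta$ and
$$\omega=dz-\alpha\,d\beta$$
are left invariant. For the last one: left multiplication by $(a_0,b_0,c_0)\in N$ pulls it back to $d(z+c_0+a_0\beta)-(\alpha+a_0)d\beta=\omega$. Together their components are a left-invariant coframe, which descends to $P$. Let $E_\alpha,E_\beta,E_z$ denote the dual frames: for $c\in\mathbb R^d$, $cE_z$ is the field with $\omega=c$ and $d\alpha=d\beta=0$, and similarly for $CE_\alpha$ with $C\in\mathbb R^{d\times k}$ and for $bE_\beta$ with $b\in\mathbb R^k$.

Two features matter. First, the pullback of $\omega$ by a map $(\alpha,\beta,z)\colon L\to N$ is $dz-\alpha\,d\beta$, and, as we shall see, *every* $\mathbb R^d$-valued $1$-form on $L$ has this shape for suitable $k$. Second, if $\alpha$ and $\beta$ are multiplied by $s$, then $d\alpha,d\beta$ scale like $s$ while $\alpha\,d\beta$ scales like $s^2$. For large $s$ the $E_z$-part dominates, and the $E_z$-directions are central, with closed orbits in $P$.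

## Circles of length $2\pi(1+s^2)$

We try the mechanism on $L=S^1=\mathbb R/2\pi\mathbb Z$, with $d=1$, $k=2$ and coframe $\tau=dt$. Write $dt=a\,db$ with
$$b=\begin{pmatrix}\cos t\\ \sin t\end{pmatrix},\qquad a=(-\sin t,\ \cos t);\qquad a\,db=\sin^2t\,dt+\cos^2t\,dt=dt .$$
Put $G_s(t)=(-s\,a(t),\ s\,b(t),\ 0)\in N$, a closed curve in the 5-dimensional group $N$. Along it $\omega=0-(-s\,a)(s\,db)=s^2\,dt$. The tangent vector of the graph $t\mapsto(\Gamma nG_s(t),t)$ in $P\times S^1$ is therefore
$$\partial_t+s(\cos t,\sin t)E_\alpha+s\begin{pmatrix}-\sin t\\ \cos t\end{pmatrix}E_\beta+s^2E_z .$$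
In the metric for which the invariant frame is orthonormal, its length squared is $1+2s^2+s^4=(1+s^2)^2$. So each of these circles has length exactly $2\pi(1+s^2)$. With $s=\tan\varphi$, dividing by $1+s^2=1/\cos^2\varphi$ gives the unit vector
$$\cos^2\!\varphi\,\partial_t+\cos\varphi\sin\varphi\Bigl((\cos t,\sin t)E_\alpha+\begin{pmatrix}-\sin t\\ \cos t\end{pmatrix}E_\beta\Bigr)+\sin^2\!\varphi\,E_z ,$$
which extends smoothly to $\varphi=\pi/2$, where it equals $E_z$ and has closed orbits of length $1$. We have foliated the closed $7$-manifold $P\times S^1\times(\mathbb R/\pi\mathbb Z)$ by circles of unbounded length. The general proof replaces $dt$ by an arbitrary coframe.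

## Proof of Theorem A: scaled graphs in a Heisenberg manifold

**Step 1: write the coframe as $\tau=a\,db$.** *This produces the map into $N$.* Let $\tau=(\tau^1,\dots,\tau^d)$ be a global coframe on $L$. Embed $L$ in some $\mathbb R^k$ and let $b=(b_1,\dots,b_k)$ be the coordinate functions restricted to $L$. The restriction $T^*\mathbb R^k|_L\to T^*L$ is a surjective map of vector bundles, so it has a smooth right inverse (use the Euclidean orthogonal complement of the kernel). Hence $\tau^i=\sum_ja_{ij}\,db_j$ with smooth $a_{ij}\colon L\to\mathbb R$; in matrix form
$$\tau=a\,db .$$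
For $S^3\subset\mathbb R^4$ the entries $a_{ij}$ can be read off the formulas above: they are $0$ or $\pm b_l$.

**Step 2: define the plane field.** *This gives one formula valid for all parameters, including the limit.* Take $N$, $\Gamma$, $P$ as in the previous sections with these $d,k$. Let $M=P\times L\times(\mathbb R/\pi\mathbb Z)$, which is closed and connected, with $\varphi\in\mathbb R/\pi\mathbb Z$. At $(\Gamma n,p,\varphi)$ let $\mathcal E$ be the space of the vectors, for $\xi\in T_pL$,
$$\cos^2\!\varphi\;\xi+\cos\varphi\sin\varphi\,\bigl(-da(\xi)E_\alpha+db(\xi)E_\beta\bigr)+\sin^2\!\varphi\;\tau(\xi)E_z .\tag{1}$$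
The coefficients are $\pi$-periodic and smooth. The map $\xi\mapsto(1)$ is injective: if $\cos\varphi\ne0$, the first term determines $\xi$; if $\cos\varphi=0$, the vector is $\tau(\xi)E_z$ and $\tau$ is a coframe. So $\mathcal E$ is a smooth $d$-plane field, tangent to the slices $\varphi=\text{const}$.

**Step 3: integrate it for $\varphi\ne\pi/2$.** *Here the leaves are copies of $L$.* Put $s=\tan\varphi$ and
$$G_s\colon L\to N,\qquad G_s(p)=(-s\,a(p),\ s\,b(p),\ 0).$$
Fix $n\in N$. By left invariance the forms $d\alpha,d\beta,\omega$ pull back under $p\mapsto nG_s(p)$ as they do under $G_s$, namely to $-s\,da$, $s\,db$ and $0-(-s\,a)(s\,db)=s^2a\,db=s^2\tau$. So the derivative of $p\mapsto nG_s(p)$ along $\xi$ is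
$$-s\,da(\xi)E_\alpha+s\,db(\xi)E_\beta+s^2\tau(\xi)E_z .\tag{2}$$
Therefore the graph
$$\Lambda_{n,\varphi}=\{(\Gamma nG_s(p),p,\varphi):p\in L\}\cong L$$
has tangent vectors $\xi+(2)$, and $\cos^2\varphi$ times this is exactly $(1)$. The graph is tangent to $\mathcal E$.

The map $(\Gamma n,p,\varphi)\mapsto(\Gamma nG_s(p),p,\varphi)$ is a diffeomorphism of $\{\varphi\ne\pi/2\}$, with inverse $(\Gamma m,p,\varphi)\mapsto(\Gamma mG_s(p)^{-1},p,\varphi)$. It carries the foliation by the factors $\{\Gamma n\}\times L\times\{\varphi\}$ to a foliation whose leaves are the $\Lambda_{n,\varphi}$ and which is tangent to $\mathcal E$. So $\mathcal E$ is involutive on the dense open set $\{\varphi\ne\pi/2\}$.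

**Step 4: pass to all of $M$.** *This gives the foliation without computing a bracket.* By Lemma 1(a), $\mathcal E$ is involutive on $M$. Let $\mathcal W$ be the resulting smooth foliation. Its leaves lie in slices $\varphi=\text{const}$, and in $\{\varphi\ne\pi/2\}$ they are the $\Lambda_{n,\varphi}\cong L$.

**Step 5: identify the leaves in the slice $\varphi=\pi/2$.** *We must check that they are compact.* There $\mathcal E$ is spanned by the fields $cE_z$, $c\in\mathbb R^d$. The integral curve of the left-invariant field $cE_z$ through $n$ is $n(0,0,tc)$, so consider
$$\{\Gamma n(0,0,z):z\in\mathbb R^d\}\times\{p\}\times\{\pi/2\}.$$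
We have $\Gamma n(0,0,z)=\Gamma n(0,0,z')$ if and only if $n(0,0,z'-z)n^{-1}\in\Gamma$. Since $(0,0,z'-z)$ is central, this means $(0,0,z'-z)\in\Gamma$, that is, $z-z'\in\mathbb Z^d$. So this set is an injectively immersed, hence embedded, torus $\mathbb R^d/\mathbb Z^d=\mathbb T^d$, tangent to $\mathcal E$. By Lemma 1(b) it is a leaf. These tori fill the slice.

Thus all leaves are compact, those in the open dense set $\{\varphi\neq\pi/2\}$ are diffeomorphic to $L$, and all others are tori.

**Step 6: the volume is unbounded.** Take on $M$ the product of a metric on $L\times(\mathbb R/\pi\mathbb Z)$ with the metric on $P$ making the left-invariant coframe orthonormal. The form $\omega^1\wedge\dots\wedge\omega^d$ has comass $1$, and by Step 3 it pulls back to $\Lambda_{n,\varphi}\cong L$ as $s^{2d}\,\tau^1\wedge\dots\wedge\tau^d$. Hence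
$$vol(\Lambda_{n,\varphi})\ \ge\ |\tan\varphi|^{2d}\int_L|\tau^1\wedge\dots\wedge\tau^d|\ \longrightarrow\ \infty\qquad(\varphi\to\pi/2),$$
because the integral is positive. $\blacksquare$

With $L=S^3$, every leaf outside one slice is a simply connected $3$-sphere, and the remaining leaves are $3$-tori. This answers the question.

## The obstruction for $S^2$: a trivial limit plane forces $TL$ to be trivial

Theorem A gives no simply connected leaf in dimension $2$: the only closed simply connected surface is $S^2$, and it has no coframe. The failure is not just one of method. Suppose that on $P\times S^2\times[0,1]\ni(\cdot,\cdot,u)$ there is a continuous $2$-plane field which for $u>0$ projects isomorphically onto $TS^2$, and which for $u=0$ is the plane spanned by the central fields $E_z$ at every point. Restrict it to $\{x\}\times S^2\times[0,1]$. This is a vector bundle over a product with an interval, so its restrictions to the two ends are isomorphic. One end is $TS^2$ and the other is trivial, which is a contradiction. So near some points of $S^2$ the limit plane has to be something other than the $E_z$-plane.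

We look for the place where the change must happen. Use polar angle $\theta\in[0,\pi]$ and longitude $x\in\mathbb R/2\pi\mathbb Z$ on $S^2$. Suppose the central coordinate of the graph is a large multiple of $r(\theta)e^{ix}\in\mathbb C$, and suppose the Heisenberg term $-\gamma\,d\beta$ adds the same multiple of $K(\theta)e^{ix}d\theta$, with $K\ge0$ vanishing near the poles. The central part of the tangent map is then proportional to
$$\partial_x\mapsto i\,r\,e^{ix},\qquad \partial_\theta\mapsto(r'+K)\,e^{ix},$$
and it is an isomorphism exactly where $r\,(r'+K)\ne0$. For $re^{ix}$ to be a local diffeomorphism at the poles we need $r\sim c\,\theta$ near $0$ and $r\sim c'(\pi-\theta)$ near $\pi$ with $c,c'\ne0$. So $r(r'+K)$ is positive near the north pole and negative near the south pole, and it must vanish somewhere. This is the nontriviality of $TS^2$ again.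

But we can choose *how* it vanishes. Take $r=\sin2\theta$. Then $r'=2\cos2\theta$ is positive near both poles, and a large $K$ in the middle keeps $r'+K$ positive everywhere. The only zero of $r$ away from the poles is the equator. There the image of $\partial_\theta$ is still fine, and only $\partial_x$ is in trouble.

Two devices carry this out.

The large $K$ comes from an extra circle with coordinate $y$. Let $\gamma=is\,e^{i(x-y)}$ and $\beta=s\,e^{iy}$, with $s$ large. Varying $y$ alone gives $-\gamma\,d\beta=-(is\,e^{i(x-y)})(is\,e^{iy})dy=s^2e^{ix}dy$, with exactly the phase $e^{ix}$ that we want. If $y$ runs along the leaf as $y=y_0+Y(\theta)$ with $Y'$ huge, this contributes $s^2Y'e^{ix}d\theta$.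

The equator needs more. Suppose $s=1/\tau$ and the central coordinate is $\tau^{-2}\sin2\theta\,e^{ix}$ with $\tau\to0$ at all latitudes; concretely $\tau=e^{-1/(2u)}$ and $Y'=u^{-3}$. Put $\eta=e^{i(x-y)}$. For $\theta\ne\pi/2$, away from the poles, the multiple $\tau^2A(\partial_x)=\tau^2\partial_x-\tau\eta E_\gamma+i\sin2\theta\,e^{ix}E_z$ of the tangent vector along $\partial_x$ tends to a nonzero central vector. On the equator $\tau A(\partial_x)=\tau\partial_x-\eta E_\gamma$ tends to $-\eta E_\gamma$. In both cases $u^3\tau^2A(\partial_\theta)$ tends to $e^{ix}E_z$. So the limit plane exists everywhere, but it jumps at the equator. The cure is to let $\tau$ stay positive in the limit, in a band around the equator. There the limit plane is spanned by vectors with components along $\partial_x$ and $\partial_y$, and the limit leaves are tori with coordinates $(x,y)$. All of this must be glued smoothly, and the exponents below are chosen for that purpose.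

## Proof of Theorem B: spheres accumulating on two kinds of tori

**Step 1: the group and the functions.** *This fixes all choices.* Let $N=\mathbb C^3$ with
$$(\gamma,\beta,z)(\gamma',\beta',z')=(\gamma+\gamma',\ \beta+\beta',\ z+z'+\gamma\beta'),$$
$\Gamma=\mathbb Z[i]^3$ and $P=\Gamma\backslash N$. As before, $N$ is a Lie group with central elements $(0,0,z)$; a point can be moved by $\Gamma$ so that all real and imaginary parts lie in $[0,1]$; so $P$ is closed and connected, of real dimension $6$. The forms $d\gamma,d\beta,\omega=dz-\gamma\,d\beta$ are left invariant. For $c\in\mathbb C$ let $cE_\gamma,cE_\beta,cE_z$ be the *real* left-invariant fields dual to these: for instance $cE_z$ has $\omega=c$, $d\gamma=d\beta=0$.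

Let $y\in S^1=\mathbb R/2\pi\mathbb Z$. Fix smooth functions of $\theta$: a function $h$ with values in $[0,1]$ and $h>0$ exactly on $(\pi/4,3\pi/4)$, and a function $\chi$ with values in $[0,1]$, $\chi=1$ on $[\pi/6,5\pi/6]$ and $\chi=0$ on $[0,\pi/12]\cup[11\pi/12,\pi]$. For $u\in(0,1]$ put
$$v=u+h,\quad \tau=e^{-1/(2v)},\quad s=\frac{\chi}{\tau},\quad \rho=\frac{\sin2\theta}{\tau^2},\quad Y(\theta)=\int_{\pi/2}^{\theta}\frac{\chi}{u\,v^2}\,d\theta .\tag{3}$$
Primes denote $\partial_\theta$. Outside the band $(\pi/4,3\pi/4)$ we have $v=u$, so $\tau\to0$ as $u\to0$; inside the band $v\ge h>0$, and $\tau$ has a positive limit. For $y_0\in S^1$, $p=(\theta,x)$ and $y=y_0+Y(\theta)$ define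
$$G_{u,y_0}(p)=\bigl(i\,s\,e^{i(x-y)},\ s\,e^{iy},\ \rho\,e^{ix}\bigr)\in N .$$

This is smooth on $S^2$. Away from the poles there is nothing to check. Near the poles $\chi=0$ and $h=0$, so $Y$ is constant, the first two components vanish, and the third is $e^{1/u}\sin2\theta\,e^{ix}=2e^{1/u}X_3(X_1+iX_2)$ in terms of the coordinates $X_j$ of $\mathbb R^3$. The same argument shows that $Y$ is smooth on $S^2$.

**Step 2: the foliation by spheres for $u>0$.** On $P\times S^1\times S^2$ consider
$$\Lambda_{n,y_0,u}=\{(\Gamma nG_{u,y_0}(p),\ y_0+Y(p),\ p):p\in S^2\}\cong S^2 .$$
The map $(\Gamma n,y_0,p)\mapsto(\Gamma nG_{u,y_0}(p),\,y_0+Y(p),\,p)$ is a diffeomorphism: from the image point $(\Gamma m,y,p)$ one recovers $y_0=y-Y(p)$ and then $\Gamma n=\Gamma mG_{u,y_0}(p)^{-1}$. It depends smoothly on $u\in(0,1]$, and it carries the foliation by $S^2$-factors to the family of the $\Lambda_{n,y_0,u}$. So these are the leaves of a foliation, smooth in $u$.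

**Step 3: its tangent plane.** *We need explicit formulas in order to take $u\to0$.* The tangent plane $\mathcal E_u$ consists of vectors $A(\xi)$, $\xi\in T_pS^2$, where $A(\xi)$ is the derivative along $\xi$ of the parametrization of the leaf. Put $\eta=e^{i(x-y)}$, so $\eta e^{iy}=e^{ix}$. Let $0<\theta<\pi$. Along $\partial_x$, $y$ does not change, and $d\gamma=i\cdot i\,s\eta=-s\eta$, $d\beta=0$, $\omega=i\rho e^{ix}$. Along $\partial_\theta$, $y$ changes at rate $Y'$, and
$$d\gamma=(is'+sY')\eta,\qquad d\beta=(s'+isY')e^{iy},$$
$$\omega=\rho'e^{ix}-is\eta\,(s'+isY')e^{iy}=(\rho'+s^2Y'-iss')e^{ix}.$$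
Therefore
$$A(\partial_x)=\partial_x-s\eta E_\gamma+i\rho e^{ix}E_z,\tag{4}$$
$$A(\partial_\theta)=\partial_\theta+Y'\partial_y+(is'+sY')\eta E_\gamma+(s'+isY')e^{iy}E_\beta+(\rho'+s^2Y'-iss')e^{ix}E_z .\tag{5}$$
By left invariance the coefficients depend only on $(\theta,x,y,u)$.

**Claim.** The planes $\mathcal E_u$, $u\in(0,1]$, extend to a plane field smooth on $P\times S^1\times S^2\times[0,1]$, up to $u=0$.

We prove the claim on two overlapping regions of $S^2$. In each we find a frame of $\mathcal E_u$ whose coefficients extend smoothly. The extended coefficients will even be smooth for $u$ in a full neighbourhood of $0$, which we use in Step 6.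

**Step 4: Region I, $\pi/6<\theta<5\pi/6$.** *Here $\chi=1$, and we rescale $A(\partial_x)$ and $A(\partial_\theta)$ separately.* The function $t\mapsto e^{-1/(2t)}$ for $t>0$, extended by $0$ to $t\le0$, is smooth on $\mathbb R$. Composing with $v=u+h(\theta)$, we see that $\tau$, extended in this way, is smooth in $(\theta,u)$; at $u=0$ it vanishes exactly where $h=0$. For $u>0$ we compute from (3):
$$\tau'=\frac{\tau h'}{2v^2},\qquad s'=-\frac{h'}{2v^2\tau},\qquad Y'=\frac1{uv^2},\qquad \rho'=\tau^{-2}\Bigl(2\cos2\theta-\frac{h'\sin2\theta}{v^2}\Bigr).$$
Multiplying (4) by $\tau^2$ gives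
$$W_1:=\tau^2A(\partial_x)=\tau^2\partial_x-\tau\eta E_\gamma+i\sin2\theta\,e^{ix}E_z .\tag{6}$$
Now multiply (5) by $uv^2\tau^2$. The factor $uv^2$ clears the denominators of $Y'$, and it also turns every $h'/v^2$ into $uh'$. In detail, the coefficient of $\eta E_\gamma$ is $uv^2\tau^2\bigl(-\frac{ih'}{2v^2\tau}+\frac1{\tau uv^2}\bigr)=\tau(1-\frac i2uh')$; that of $e^{iy}E_\beta$ is $uv^2\tau^2\bigl(-\frac{h'}{2v^2\tau}+\frac i{\tau uv^2}\bigr)=\tau(i-\frac12uh')$; and in that of $e^{ix}E_z$ the three terms give
$$uv^2\tau^2\rho'=2uv^2\cos2\theta-uh'\sin2\theta,\qquad uv^2\tau^2s^2Y'=1,\qquad -i\,uv^2\tau^2ss'=\tfrac i2uh' .$$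
So
$$\begin{aligned}W_2:=uv^2\tau^2A(\partial_\theta)={}&uv^2\tau^2\partial_\theta+\tau^2\partial_y+\tau\bigl(1-\tfrac i2uh'\bigr)\eta E_\gamma+\tau\bigl(i-\tfrac12uh'\bigr)e^{iy}E_\beta\\&+\Bigl[1+u\bigl(2v^2\cos2\theta-h'\sin2\theta+\tfrac i2h'\bigr)\Bigr]e^{ix}E_z .\end{aligned}\tag{7}$$
All coefficients in (6) and (7) are smooth, also at $u=0$.

It remains to see that $W_1,W_2$ are linearly independent over $\mathbb R$. For $u>0$ they are positive multiples of $A(\partial_x),A(\partial_\theta)$, which are independent. At $u=0$ they become
$$W_1=\tau^2\partial_x-\tau\eta E_\gamma+i\sin2\theta\,e^{ix}E_z,\qquad W_2=\tau^2\partial_y+\tau\eta E_\gamma+i\tau e^{iy}E_\beta+e^{ix}E_z .\tag{8}$$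
If $h>0$, then $\tau>0$, and the $(\partial_x,\partial_y)$-components of $W_1,W_2$ are $(\tau^2,0)$ and $(0,\tau^2)$, so they are independent. If $h=0$, then $\tau=0$ and $W_1=i\sin2\theta\,e^{ix}E_z$, $W_2=e^{ix}E_z$. In Region I, $h=0$ forces $\theta\in(\pi/6,\pi/4]\cup[3\pi/4,5\pi/6)$, where $\sin2\theta\ne0$. So they are independent, and they span $\mathbb CE_z=\{cE_z:c\in\mathbb C\}$. Hence $\mathcal E$ extends smoothly over Region I.

**Step 5: Region II, $\theta<\pi/5$ or $\theta>4\pi/5$.** *Here we parametrize the plane by its $E_z$-component, which also handles the poles.* Since $\pi/5<\pi/4$, we have $h=0$, $v=u$, and $\tau=e^{-1/(2u)}$ depends only on $u$. So $s'=\chi'/\tau$ and $Y'=\chi u^{-3}$. From (4) and (5), the $E_z$-component of $A(\xi)$ is $\tau^{-2}B(\xi)$ with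
$$B=d(\sin2\theta\,e^{ix})+e^{ix}\bigl(\chi^3u^{-3}-i\chi\chi'\bigr)d\theta:\ TS^2\to\mathbb C,\tag{9}$$
and in full
$$\begin{aligned}A(\xi)={}&\xi+\chi u^{-3}d\theta(\xi)\,\partial_y+\tau^{-1}\eta\bigl[(i\chi'+\chi^2u^{-3})d\theta-\chi\,dx\bigr](\xi)E_\gamma\\&+\tau^{-1}e^{iy}(\chi'+i\chi^2u^{-3})d\theta(\xi)E_\beta+\tau^{-2}B(\xi)E_z .\end{aligned}\tag{10}$$
Near the poles $\chi=0$, so the terms containing $d\theta$ or $dx$ explicitly vanish there, and both formulas are valid and smooth across the poles.

*$B$ is invertible, uniformly in $u$.* In the orthonormal frame $\partial_\theta,\ \partial_x/\sin\theta$ the values of $B$ are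
$$e^{ix}\bigl(2\cos2\theta+\chi^3u^{-3}-i\chi\chi'\bigr)\qquad\text{and}\qquad 2i\cos\theta\,e^{ix}.$$
After rotation by $e^{-ix}$ the second is purely imaginary, so
$$|\det B|=2|\cos\theta|\,(2\cos2\theta+\chi^3u^{-3})\ \ge\ 4\cos(\pi/5)\cos(2\pi/5)>0 .$$
Here we used that in Region II $|\cos\theta|\ge\cos(\pi/5)$ and $\cos2\theta\ge\cos(2\pi/5)$. At the poles the bound holds by continuity.

*Functions of polynomial growth.* Call a function on $(\text{Region II})\times S^1_y\times(0,1]$ *of polynomial growth* if it and each of its partial derivatives, in local coordinates and locally uniformly in the first two factors, are $O(u^{-m})$ for some $m$, which may depend on the derivative. For example, $\chi^3u^{-3}$ and $e^{-1/(2u)}$ are of polynomial growth. Sums, products and derivatives of such functions are again of this kind. The entries of $B$ in local coordinates are of polynomial growth. So are those of $B^{-1}$: they are entries of $B$, up to sign, divided by the determinant. The determinant in local coordinates differs from the one above by a smooth nonvanishing factor, so it is locally bounded away from $0$, uniformly in $u$, and by the quotient rule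 its reciprocal is of polynomial growth.

*Flat extension.* If $f$ is of polynomial growth, then $F=e^{-1/(2u)}f$, extended by $0$ to $u\le0$, is smooth. Indeed $\partial_ue^{-1/(2u)}=\frac1{2u^2}e^{-1/(2u)}$, so every iterated partial derivative of $F$ on $u>0$ is $e^{-1/(2u)}$ times a function of polynomial growth. It tends to $0$ locally uniformly as $u\to0$, even after division by $u$. By induction on the order, all partial derivatives of the extension exist at $u=0$, are $0$ there, and are continuous.

*The frame.* Substitute $\xi=\tau^2B^{-1}c$, $c\in\mathbb C$, in (10). This describes $\mathcal E_u$ as the set of the vectors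
$$\begin{aligned}cE_z&+\tau^2B^{-1}c+\tau^2\chi u^{-3}d\theta(B^{-1}c)\,\partial_y\\&+\tau\,\eta\bigl[(i\chi'+\chi^2u^{-3})d\theta-\chi\,dx\bigr](B^{-1}c)\,E_\gamma+\tau\,e^{iy}(\chi'+i\chi^2u^{-3})d\theta(B^{-1}c)\,E_\beta .\end{aligned}$$
All coefficients other than that of $E_z$ are $e^{-1/(2u)}$ times functions of polynomial growth, so they extend smoothly by $0$ to $u=0$. The vectors for $c=1$ and $c=i$ are independent because of their $E_z$-components. So $\mathcal E$ extends smoothly over Region II, with $\mathcal E_0=\mathbb CE_z$ there.

Regions I and II cover $S^2$. On the overlap, at $u=0$, we have $h=0$ and both extensions equal $\mathbb CE_z$. This proves the claim.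

**Step 6: the closed manifold.** *This removes the boundary at $u=0$ and at $u=1$.* Let
$$M=P\times S^1\times S^2\times(\mathbb R/2\pi\mathbb Z),$$
with last coordinate $\vartheta$, and put $u=\sin^2\vartheta$ and $\mathcal E=\mathcal E_{\sin^2\vartheta}$. The frames of Steps 4 and 5 have coefficients that are smooth in $u$ near $0$, and (3) makes sense and is smooth for all $u>0$. So $\mathcal E$ is a smooth $2$-plane field, tangent to the slices $\vartheta=\text{const}$, on a closed connected manifold of dimension $6+1+2+1=10$. On the dense open set $\sin\vartheta\ne0$ it is tangent to the foliation of Step 2, hence involutive. By Lemma 1(a) it is involutive everywhere. Let $\mathcal W$ be the resulting foliation.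

**Step 7: the leaves are compact.** If $\sin\vartheta\neq0$, the leaves are the spheres $\Lambda_{n,y_0,u}$. Let $\sin\vartheta=0$, that is, $u=0$.

*Over points $p$ with $h(p)=0$.* Steps 4 and 5 give $\mathcal E=\mathbb CE_z$ there. As in Step 5 of Theorem A, the set $\{\Gamma n(0,0,z):z\in\mathbb C\}\times\{y\}\times\{p\}$ (with $\vartheta$ fixed) is tangent to $\mathcal E$, and because $(0,0,z)$ is central it is an embedded torus $\mathbb C/\mathbb Z[i]$. By Lemma 1(b) it is a leaf.

*Over a latitude with $h(\theta)>0$.* Put $\sigma=e^{1/(2h(\theta))}$, which is $1/\tau$ at $u=0$, and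
$$\Phi(x,y)=\bigl(i\sigma e^{i(x-y)},\ \sigma e^{iy},\ \sigma^2\sin2\theta\,e^{ix}\bigr).$$
For $n\in N$ the set $\{(\Gamma n\Phi(x,y),\ y,\ (\theta,x)):(x,y)\in\mathbb T^2\}$ is a graph over the $(x,y)$-torus, hence an embedded $2$-torus. Along $\partial_x$ we have $d\gamma=-\sigma\eta$, $d\beta=0$, $\omega=i\sigma^2\sin2\theta\,e^{ix}$. Along $\partial_y$ we have $d\gamma=\sigma\eta$, $d\beta=i\sigma e^{iy}$, and $\omega=-\gamma\,\partial_y\beta=-(i\sigma\eta)(i\sigma e^{iy})=\sigma^2e^{ix}$. So its tangent vectors are
$$\partial_x-\sigma\eta E_\gamma+i\sigma^2\sin2\theta\,e^{ix}E_z,\qquad \partial_y+\sigma\eta E_\gamma+i\sigma e^{iy}E_\beta+\sigma^2e^{ix}E_z .$$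
With $\tau=1/\sigma$ these are $\tau^{-2}W_1$ and $\tau^{-2}W_2$ from (8). The torus is tangent to $\mathcal E$, so it is a leaf. Every point $(\Gamma m,y,(\theta,x))$ over this latitude lies on such a torus: take $n=m\Phi(x,y)^{-1}$.

So all leaves are compact: spheres $S^2$ over the open dense set $\sin\vartheta\ne0$, and tori $\mathbb T^2$ otherwise.

**Step 8: the volume is unbounded.** Use a product metric on $M$ that is, on $P$, the left-invariant metric for which the real and imaginary parts of $d\gamma,d\beta,\omega$ are orthonormal. Then $\operatorname{Re}\omega\wedge\operatorname{Im}\omega$ has comass $1$. On the part $\theta<\pi/12$ of a spherical leaf we have $\chi=h=0$, and $\omega$ restricts to $e^{1/u}d(\sin2\theta\,e^{ix})$. By the determinant computed in Step 5 with $\chi=0$,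
$$|\operatorname{Re}\omega\wedge\operatorname{Im}\omega|=e^{2/u}\,4\cos\theta\cos2\theta\;dA ,$$
with $dA$ the round area form. Hence $vol(\Lambda_{n,y_0,u})\ge c\,e^{2/u}$, where $c=\int_{\theta<\pi/12}4\cos\theta\cos2\theta\,dA>0$, and this tends to $\infty$ as $u\to0$. $\blacksquare$

## Leaf dimensions $d\ge2$: proof of Theorem C

**Step 1: nonexistence for $d\le1$.** For $d=0$ every leaf is a point and $vol$ is constant. For $d=1$ every compact leaf is a circle, which is not simply connected.

**Step 2: existence for $d\ge2$.** For $d=2$ use Theorem B; for $d=3$ use Theorem A with $L=S^3$. For $d\ge4$ take the foliation of Theorem B on $M$, and foliate the closed connected manifold $M\times S^{d-2}$ by the products $(\text{leaf})\times S^{d-2}$. All leaves are compact. The leaves $S^2\times S^{d-2}$ are simply connected, since $d-2\ge2$. For a product metric, the volume of a leaf is multiplied by the constant $vol(S^{d-2})$, so $vol$ is unbounded. $\blacksquare$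

## Infinite holonomy at the edge of the finite-$\pi_1$ region: proof of Proposition D

Let $U$ be the union of the leaves with finite fundamental group. In the whole proof we apply Reeb's local stability theorem, as recalled above.

**Step 1: $U$ is open.** Let $B\subset U$ be a leaf. Its holonomy group $H$ is a quotient of the finite group $\pi_1(B)$, so it is finite. By Reeb stability $B$ has a saturated neighbourhood in which every leaf $B'$ covers $B$. Then $\pi_1(B')$ embeds in $\pi_1(B)$, so it is finite, and the neighbourhood is contained in $U$.

**Step 2: the leaves in $\partial U$.** Let $B$ be a leaf in $\partial U$. Since $U$ is open, $\partial U$ is disjoint from $U$, so $B\not\subset U$ and $\pi_1(B)$ is infinite. Suppose the holonomy group of $B$ were finite. Take a saturated neighbourhood of $B$ as in Reeb's theorem. It contains a point of $U$, hence it contains the leaf $B'\subset U$ through that point, and $B'\to B$ is a finite covering. Then $\pi_1(B')$ is a finite group of finite index in $\pi_1(B)$, so $\pi_1(B)$ is finite, which is a contradiction. So the holonomy group of $B$ is infinite.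

**Step 3: if $U=M$, then $vol$ is bounded.** Every leaf $B$ now has finite holonomy group $H$. Let $\pi$ be the projection of a tubular neighbourhood of $B$. The Jacobian of $\pi$ restricted to the tangent planes of $\mathcal W$ is a continuous function which equals $1$ on $B$, because $\pi$ is the identity there. Since $B$ is compact, this Jacobian is at least $\frac12$ on some neighbourhood of $B$. Choose a saturated neighbourhood inside it as in Reeb's theorem. Each leaf $B'$ in it covers $B$ with at most $|H|$ sheets, so $vol(B')\le2|H|\,vol(B)$. Finitely many such neighbourhoods cover the compact manifold $M$, so $vol$ is bounded.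

**Step 4: $\partial U\ne\emptyset$ under the last hypotheses.** Let $M$ be connected, $vol$ unbounded, and some leaf simply connected. Then $U$ is open and nonempty, and $U\neq M$ by Step 3. If $\partial U$ were empty, $U$ would be open and closed in the connected manifold $M$, hence equal to $M$. So $\partial U\ne\emptyset$. $\blacksquare$

In the foliations of Theorem B, and of Theorem A with $L$ simply connected, one can point to this boundary. The sphere leaves, respectively the leaves diffeomorphic to $L$, have trivial fundamental group, while the tori have infinite fundamental group. So $U$ is the open dense set of the former, and $\partial U=M\setminus U$ is exactly the union of the torus leaves. By Proposition D each of these tori has infinite holonomy group. No claim is made that the codimensions of these examples are minimal.
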